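\title{The exponential growth rate of the number of generalized numerical semigroups}

\begin{abstract}
A generalized numerical semigroup of dimension $d$ is a submonoid of $\mathbb{N}_0^d$ with finite complement, and its genus is the size of the complement. Let $n_{g,d}$ be the number of such semigroups of genus $g$. We prove that for each fixed $d\ge 2$ the quantity $n_{g,d}^{1/g}$ is bounded, and that it converges to the positive root $\mathsf{r}_{2^d}$ of $x^{2^d}=(x+1)^{2^d-1}$. Boundedness follows from two facts: by Hardy's inequality the downset generated by the gaps has only $O(g)$ points, and there are few downsets of that size. For the sharp rate we attach to each semigroup a short certificate that reveals a set of forced gaps and confines almost all gaps to a set at most about $2^d$ times as large.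
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{N}_0$ be the set of nonnegative integers. A \emph{generalized numerical semigroup} of dimension $d$ is a set $\Lambda\subseteq\mathbb{N}_0^d$ that contains $0$, is closed under addition, and has finite complement $H=\mathbb{N}_0^d\setminus\Lambda$. The elements of $H$ are the \emph{gaps} of $\Lambda$, and $g=|H|$ is its \emph{genus}. We write $n_{g,d}$ for the number of such semigroups of dimension $d$ and genus $g$. In terms of gaps, closure under addition reads
\begin{equation}\label{eq:star}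
a,b\in\mathbb{N}_0^d,\quad a+b\in H\quad\Longrightarrow\quad a\in H\ \text{ or }\ b\in H ,
\end{equation}
so $n_{g,d}$ counts the $g$-element sets $H\subseteq\mathbb{N}_0^d\setminus\{0\}$ that satisfy \eqref{eq:star}; we call them \emph{gap sets}. For example, $\{h\}$ is a gap set exactly when $h\ne0$ is not a sum of two nonzero points, that is, when $h$ is a unit vector; thus $n_{1,d}=d$.

For $k\ge2$ let $\mathsf{r}_k$ be the unique positive root of $x^k-(x+1)^{k-1}=0$; for instance $\mathsf{r}_2=\varphi=\frac{1+\sqrt5}{2}$. For $d=1$, the case of ordinary numerical semigroups, Zhai showed that $n_{g,1}$ is asymptotic to a constant times $\varphi^g$. For each $d$ it is known that there is a constant $C_d>0$ with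
\begin{equation}\label{eq:known}
n_{g,d}>C_d^{\,g^{(d-1)/d}}\,\mathsf{r}_{2^d}^{\,g}\qquad\text{for all } g\ge1 .
\end{equation}
The question we answer, posed in \cite{Li}, concerns the opposite direction: \emph{for fixed $d\ge2$, is $n_{g,d}^{1/g}$ bounded as $g$ ranges over the positive integers?}

\subsection*{Why dimension two is different}
Order $\mathbb{N}_0^d$ coordinatewise and let $[0,h]=\{x:x\le h\}$ be the box below a gap $h$. By \eqref{eq:star}, for every $a\in[0,h]$ one of $a$ and $h-a$ is a gap. Summing $1_H(a)+1_H(h-a)\ge1$ over the box gives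
\begin{equation}\label{eq:half}
|H\cap[0,h]|\ \ge\ \tfrac12\,|[0,h]|=\tfrac12\prod_{i=1}^d(h_i+1)\qquad\text{for every }h\in H .
\end{equation}
For $d=1$ this says $h\le 2g-1$, so $H\subseteq\{1,\dots,2g-1\}$ and $n_{g,1}<4^g$. For $d=2$ it confines $H$ to the region $(x_1+1)(x_2+1)\le 2g$, which has $\sum_{k\le 2g}\lfloor 2g/k\rfloor$ points, a number of order $g\log g$. Choosing $g$ of them gives only $n_{g,2}^{1/g}=O(\log g)$.

The loss is not an artifact of \eqref{eq:half}. Call a finite set $D\subseteq\mathbb{N}_0^d$ a \emph{downset} if $x\le y\in D$ implies $x\in D$. If $D$ is a nonempty downset, then $D\setminus\{0\}$ is a gap set, since $a+b\in D\setminus\{0\}$ puts both $a$ and $b$ in $D$ and one of them is nonzero. A box with at most $g+1$ points extends to a downset with exactly $g+1$ points (add points along the first axis), so every $h\neq 0$ with $(h_1+1)(h_2+1)\le g+1$ is a gap of some semigroup of genus $g$. Hence no single set of size $O(g)$ contains all gap sets of genus $g$. The container has to depend on $H$, and there must be few containers.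

\subsection*{Which limit to expect}
Put $q=2^d$, let $\Delta_n=\{x:x_1+\dots+x_d<n\}$, and set $m_n=|\Delta_n|=\binom{n+d-1}{d}$ and $N_n=|\Delta_{2n}\setminus\Delta_n|$. Since $m_n\sim n^d/d!$, we have $N_n=(q-1)m_n+o(m_n)$. For \emph{every} $Y\subseteq\Delta_{2n}\setminus\Delta_n$ the set $(\Delta_n\setminus\{0\})\cup Y$ is a gap set, because two nonzero non-gaps have coordinate sums at least $n$ each, so their sum lies outside $\Delta_{2n}$. We call these the \emph{two-layer} gap sets: $m_n-1$ points are forced to be gaps, and about $(q-1)m_n$ points are free. Giving each gap the weight $x>0$,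
\[
\sum_g n_{g,d}\,x^g\ \ge\ x^{m_n-1}(1+x)^{N_n}=\bigl[x(1+x)^{q-1}\bigr]^{m_n}e^{o(m_n)} ,
\]
so the series diverges as soon as $x(1+x)^{q-1}>1$. The threshold is the number $z$ with
\begin{equation}\label{eq:z}
z(1+z)^{q-1}=1 .
\end{equation}
The left side increases from $0$ to $\infty$ on $(0,\infty)$ and exceeds $1$ at $1$, so $z$ is unique and $0<z<1$. Dividing $r^q=(r+1)^{q-1}$ by $r^q$ shows that $z=1/r$ with $r=\mathsf{r}_q$. For $d=1$ this construction already produces the true rate $\varphi$. The natural guess is that in every dimension no family of gap sets has a better ratio of free to forced points than $q-1$, the ratio produced by doubling, and so the rate is $\mathsf{r}_{2^d}$. This guess is correct.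

\begin{theorem}\label{thm:bounded}
For each $d\ge2$ we have $n_{g,d}\le e^{o(g)}\,2^{4^{d+1}g}$ as $g\to\infty$. Hence $n_{g,d}^{1/g}$ is bounded.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For each $d\ge2$ there is a constant $B_d$ such that for all large $g$
\[
n_{g,d}\ \le\ \mathsf{r}_{2^d}^{\,g}\,\exp\Bigl(B_d\,\frac{g(\log\log g)^2}{\log g}\Bigr).
\]
Moreover $\lim_{g\to\infty}n_{g,d}^{1/g}=\mathsf{r}_{2^d}$, and this limit is asymptotic to $2^d/(d\log2)$ as $d\to\infty$.
\end{theorem}

The base $\mathsf{r}_{2^d}$ in \eqref{eq:known} is therefore optimal.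

Section~\ref{sec:free} collects the counting facts about forced and free points and contains a direct proof of the lower bound on the limit. Section~\ref{sec:downset} proves Theorem~\ref{thm:bounded}. Section~\ref{sec:line} introduces the device that produces forced gaps and carries out the whole argument on the line, and Section~\ref{sec:cert} extends it to $\mathbb{N}_0^d$.

Throughout, $q=2^d$, $r=\mathsf{r}_q$, $z=1/r$ and $C=4^{d+1}$; logarithms are natural; intervals such as $[a,b]$ and $[a,b)$ consist of integers. The lemmas are valid for all $d\ge1$, and we use the case $d=1$ as a base of induction and as a model.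

\section{Forced points and free points}\label{sec:free}

The equation \eqref{eq:z} says that one forced point and $q-1$ free points together have weight one. The next lemma turns this into an upper bound that does not depend on the number of forced points.

\begin{lemma}\label{lem:free}
Let $g,m\ge0$ be integers, let $s\ge0$, and let $F$ be a set with $|F|\le(q-1)m+s$. Then $F$ has at most $2^s r^g$ subsets of size at most $g-m$.
\end{lemma}

\begin{proof}
Since $0<z<1$, a set $Y$ with $|Y|\le g-m$ has $z^{|Y|-(g-m)}\ge1$. So the number of such subsets is at most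
\[
\sum_{Y\subseteq F}z^{|Y|-(g-m)}=(1+z)^{|F|}z^{m-g}\le(1+z)^s\bigl[z(1+z)^{q-1}\bigr]^m r^g\le 2^sr^g .\qedhere
\]
\end{proof}

The same weighting bounds the number of small subsets: for real $y$ with $0<y\le N$,
\begin{equation}\label{eq:small}
\sum_{j\le y}\binom Nj\le\sum_{j=0}^N\binom Nj\Bigl(\frac yN\Bigr)^{j-y}=\Bigl(\frac Ny\Bigr)^y\Bigl(1+\frac yN\Bigr)^N\le\Bigl(\frac{eN}{y}\Bigr)^y .
\end{equation}

The inequality $\liminf n_{g,d}^{1/g}\ge r$ follows from \eqref{eq:known}, because $g^{(d-1)/d}/g\to0$. For completeness we also derive it from the two-layer gap sets. The only point is to choose, for a given $g$, the layer $n$ so that the proportion of free points that are gaps is the one the weight $z$ favors, namely $\rho=z/(1+z)$.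

\begin{proposition}\label{prop:lower}
$\liminf_{g\to\infty}n_{g,d}^{1/g}\ge r$.
\end{proposition}

\begin{proof}
Let $n$ be the largest integer with $m_n+\rho N_n\le g$; it exists for large $g$ and tends to infinity with $g$, because $m_n+\rho N_n\to\infty$. Since $m_{n+1}=m_n+o(m_n)$ and $N_{n+1}=N_n+o(m_n)$, maximality gives
\[
m_n+\rho N_n\le g<m_{n+1}+\rho N_{n+1}=m_n+\rho N_n+o(m_n).
\]
Thus $g$, $m_n$ and $N_n$ have the same order of magnitude, and $y=g-m_n+1$ satisfies $y=\rho N_n+o(N_n)$. As $0<\rho<1$, we have $0<y<N_n$ for large $g$. The two-layer gap sets with $|Y|=y$ have genus $m_n-1+y=g$, so $n_{g,d}\ge\binom{N_n}{y}$.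

Let $\eta(p)=-p\log p-(1-p)\log(1-p)$. For $p=y/N$, the term $\binom Ny p^y(1-p)^{N-y}$ is the largest of the $N+1$ terms in the expansion of $(p+(1-p))^N=1$, so $\binom Ny\ge e^{N\eta(y/N)}/(N+1)$. By continuity of $\eta$, $\log n_{g,d}\ge N_n\eta(\rho)-o(g)$. From $\rho=z/(1+z)$ and $1-\rho=1/(1+z)$ we get $\eta(\rho)=\log(1+z)+\rho\log r$, and \eqref{eq:z} reads $(q-1)\log(1+z)=\log r$. Therefore
\[
N_n\eta(\rho)=(q-1)m_n\log(1+z)+\rho N_n\log r+o(g)=(m_n+\rho N_n)\log r+o(g)=g\log r+o(g).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:growth}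
$\mathsf{r}_k\sim k/\log k$ as $k\to\infty$. In particular $\mathsf{r}_{2^d}\sim 2^d/(d\log2)$ as $d\to\infty$.
\end{lemma}

\begin{proof}
The defining equation is $\log\mathsf{r}_k=(k-1)\log(1+1/\mathsf{r}_k)$. If $\mathsf{r}_k\le R$ for infinitely many $k$, then for these $k$ the left side is at most $\log R$ while the right side is at least $(k-1)\log(1+1/R)$, which is unbounded. So $\mathsf{r}_k\to\infty$, hence $\log(1+1/\mathsf{r}_k)\sim1/\mathsf{r}_k$ and $\mathsf{r}_k\log\mathsf{r}_k\sim k$. Taking logarithms gives $\log\mathsf{r}_k+\log\log\mathsf{r}_k=\log k+o(1)$, so $\log\mathsf{r}_k\sim\log k$.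
\end{proof}

\section{The downset generated by the gaps}\label{sec:downset}

For a gap set $H$ of genus $g\ge1$ let
\[
U=\bigcup_{h\in H}[0,h]
\]
be the downset generated by $H$. This is our container. By \eqref{eq:half} each box in the union is at least half full of gaps, but boxes of different shapes overlap heavily and may share their gaps, so \eqref{eq:half} cannot simply be summed. What \eqref{eq:half} does say is that a maximal average of $1_H$ over boxes is at least $\frac12$ on all of $U$. An average over a box is an iterated one-dimensional average, so an $\ell^2$ bound for a one-dimensional maximal operator can be applied once per coordinate, and $\|1_H\|_2^2=g$ makes the result linear in $g$. The one-dimensional input is Hardy's inequality \cite[Theorem 326]{HLP}: for $a_1,a_2,\dots\ge0$,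
\begin{equation}\label{eq:hardy}
\sum_{n\ge1}\Bigl(\frac{a_1+\dots+a_n}{n}\Bigr)^2\le4\sum_{n\ge1}a_n^2 .
\end{equation}

\begin{lemma}\label{lem:U}
$|U|\le Cg$, where $C=4^{d+1}$.
\end{lemma}

\begin{proof}
For nonnegative $f\in\ell^2(\mathbb{N}_0^d)$ and $1\le i\le d$ let
\[
(\mathcal{M}_if)(x)=\sup_{t\ge x_i}\ \frac1{t+1}\sum_{s=0}^tf(x_1,\dots,x_{i-1},s,x_{i+1},\dots,x_d).
\]
We claim that $\|\mathcal{M}_if\|_2\le2\|f\|_2$. The operator acts separately on each line parallel to the $i$th axis, so it suffices to treat $d=1$ and add the squared inequalities over all lines. For $d=1$, the values of $f$ tend to zero, so its positive values can be listed in nonincreasing order as $f^*(0)\ge f^*(1)\ge\cdots$ (followed by zeros if there are finitely many), and $\|f^*\|_2=\|f\|_2$. A sum of $t+1$ values of $f$ is at most the sum of the $t+1$ largest, and the averages of a nonincreasing sequence are nonincreasing. Hence for $t\ge x$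
\[
\frac1{t+1}\sum_{s\le t}f(s)\le\frac1{t+1}\sum_{s\le t}f^*(s)\le\frac1{x+1}\sum_{s\le x}f^*(s).
\]
So $(\mathcal{M}_1f)(x)$ is at most the last average, and \eqref{eq:hardy} with $a_n=f^*(n-1)$ proves the claim.

Let $f=1_H$ and $x\in U$, say $x\le h\in H$. For every nonnegative $F\in\ell^2(\mathbb{N}_0^d)$, taking $t=h_i\ge x_i$ in the supremum gives
\[
(\mathcal{M}_iF)(y_1,\dots,y_{i-1},x_i,\dots,x_d)\ge\frac1{h_i+1}\sum_{y_i=0}^{h_i}F(y_1,\dots,y_i,x_{i+1},\dots,x_d).
\]
Apply this for $i=1,\dots,d$ in turn with $F=\mathcal{M}_{i+1}\cdots\mathcal{M}_df$. The result is that $(\mathcal{M}_1\cdots\mathcal{M}_df)(x)$ is at least the average of $f$ over $[0,h]$, which is at least $\frac12$ by \eqref{eq:half}. Therefore $\frac14|U|\le\|\mathcal{M}_1\cdots\mathcal{M}_df\|_2^2\le4^dg$.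
\end{proof}

It remains to see that there are few downsets of a given size. A downset is determined by its maximal elements, which form an \emph{antichain} (a set of pairwise incomparable points), and this antichain is much smaller than the downset.

\begin{lemma}\label{lem:downsets}
Let $\delta_d=2^{1-d}$, $c_1=1$ and $c_d=1+2dc_{d-1}$. For $N\ge1$, the number of downsets of size at most $N$ in $\mathbb{N}_0^d$ is at most $(N^d+1)^{c_dN^{1-\delta_d}}=e^{o(N)}$.
\end{lemma}

\begin{proof}
A downset containing $x$ has more than $x_i$ points for each $i$, so a downset of size at most $N$ lies in $[0,N)^d$. A set of $N^d$ points has at most $(N^d+1)^k$ subsets of size at most $k$. So it suffices to show that an antichain $\Gamma$ inside a downset $D$ with $|D|\le N$ has $|\Gamma|\le c_dN^{1-\delta_d}$. We use induction on $d$. For $d=1$ an antichain has at most one point. Let $d\ge2$ and $L=\lceil N^{\delta_d}\rceil\le2N^{\delta_d}$.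

Consider first the $x\in\Gamma$ with all coordinates at least $L$. With $\mathbf{1}=(1,\dots,1)$, the points $x-j\mathbf{1}$ for $0\le j\le L$ lie in $D$. They are distinct for distinct pairs $(x,j)$, because $x-j\mathbf{1}=x'-j'\mathbf{1}$ makes $x$ and $x'$ comparable, hence equal. So there are at most $N/L\le N^{1-\delta_d}$ such $x$.

Every other $x\in\Gamma$ has $x_i=c$ for some $i$ and some $c<L$. For fixed $(i,c)$, deleting the $i$th coordinate turns $\{x\in D:x_i=c\}$ into a downset of size at most $N$ in $\mathbb{N}_0^{d-1}$, and turns these $x$ into an antichain in it. Since $\delta_{d-1}=2\delta_d$, there are at most $dL\,c_{d-1}N^{1-2\delta_d}\le2dc_{d-1}N^{1-\delta_d}$ such $x$ in total.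
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bounded}]
A gap set $H$ of genus $g$ is a subset of the downset $U$, and $|U|\le Cg$. By Lemma~\ref{lem:downsets} with $N=Cg$ there are $e^{o(g)}$ choices for $U$, and given $U$ there are at most $2^{Cg}$ choices for $H$. So $n_{g,d}$ is finite for every $g$ and $\limsup n_{g,d}^{1/g}\le2^C$.
\end{proof}

\section{Fingerprints on a line}\label{sec:line}

To reach the rate $r$ we want every gap set to look like a two-layer one, so that Lemma~\ref{lem:free} applies: a known set $M\subseteq H$ and a known set $S$ that contains almost all of $H$, with $|S|$ at most about $q|M|$. In this section $d=1$, so $q=2$ and $r=\varphi$.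

No fixed $M$ can serve. In a two-layer gap set the forced gaps form an initial interval, whereas for the gap set $\{1,3,5,\dots,2g-1\}$ a subset that fills about half of $[1,2g)$ must consist of nearly all the odd numbers. So $M$ has to be read off from a small amount of information about $H$.

Knowing the largest gap $\omega$ is not enough. It tells us that each pair $\{a,\omega-a\}$ contains a gap, but not which member is one. A pair then has weight $2x+x^2$, which equals $1$ at $x=\sqrt2-1$, and the weighting of Lemma~\ref{lem:free} gives only $n_{g,1}\le2g(1+\sqrt2)^g$. A pair with one \emph{known} gap has weight $x(1+x)$, which leads to $\varphi$. The remedy is to reveal the set $G$ of the $K$ largest gaps. Then a single non-gap $a$ forces up to $K$ gaps $\gamma-a$, $\gamma\in G$, and revealing it is worthwhile. We reveal non-gaps as long as each forces many new gaps. When this is no longer possible, every point that \emph{would} force many new gaps must itself be a gap. The list of revealed non-gaps is the \emph{fingerprint}.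

We state the lemma for two sets $X$, $X'$ and a lower cutoff $\ell$, as needed in higher dimensions. Let $\ell,\theta,K\ge1$ be integers and let $G$ be a set of $K$ integers with $\tau=\min G\ge2\ell$ and $\omega=\max G$. Form the bipartite graph with parts
\[
A=[\ell,\omega-\ell],\qquad B=[\ell,\tau-\ell],\qquad a\sim b\iff a+b\in G .
\]
For $T\subseteq A$ let $N(T)\subseteq B$ be the set of neighbors of $T$, and let
\[
L(T)=\{a\in A:\ a\text{ has at least }\theta\text{ neighbors in }B\setminus N(T)\}.
\]
Both sets depend only on $\ell,\theta,G$ and $T$.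

\begin{lemma}\label{lem:finger}
\begin{enumerate}
\item[(a)] For every $T\subseteq A$, $\ |L(T)|+|N(T)|\ge\tau-2\ell-\theta\omega/K$.
\item[(b)] Let $X,X'\subseteq\mathbb{N}_0$ be such that $a+b\in G$ implies $a\in X$ or $b\in X'$. Then there is $T\subseteq A$ with $|T|\le\tau/\theta$, $L(T)\subseteq X$ and $N(T)\subseteq X'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $b\in B$ has exactly $K$ neighbors, since for $\gamma\in G$ we have $\gamma-b\ge\tau-(\tau-\ell)=\ell$ and $\gamma-b\le\omega-\ell$; the two intervals were chosen for this. Each $a\in A$ has at most $K$ neighbors. Count the edges at $B\setminus N(T)$: a vertex of $L(T)$ receives at most $K$ of them and any other vertex of $A$ fewer than $\theta$, so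
\[
K\bigl(|B|-|N(T)|\bigr)\le K|L(T)|+\theta|A| .
\]
Divide by $K$ and use $|B|\ge\tau-2\ell$ and $|A|\le\omega$.

(b) Start with $T=\emptyset$, and while $L(T)\not\subseteq X$, add to $T$ an element of $L(T)\setminus X$. Each step enlarges $N(T)\subseteq B$ by at least $\theta$, so the process stops with $|T|\le|B|/\theta\le\tau/\theta$ and $L(T)\subseteq X$. If $b\in N(T)$, then $a+b\in G$ for some $a\in T$, and $a\notin X$, so $b\in X'$.
\end{proof}

\begin{example}\label{ex:finger}
Let $\Lambda=\{0,7,10\}\cup[14,\infty)$, so $H=\{1,\dots,6,8,9,11,12,13\}$. Take $\ell=1$, $K=3$, $\theta=2$, $G=\{11,12,13\}$ and $X=X'=H$. Then $A=[1,12]$, $B=[1,10]$, and the neighbors of $a$ are those of $11-a,12-a,13-a$ that lie in $B$. The non-gap $7$ forces $4,5,6$ and the non-gap $10$ forces $1,2,3$, so $T=\{7,10\}$ and $N(T)=[1,6]$. The numbers of neighbors of $a=1,\dots,6$ in $B\setminus N(T)=[7,10]$ are $1,2,3,3,2,1$, and larger $a$ have none, so $L(T)=[2,5]$. From $G$ and $T$ alone one recovers the forced set $M=L(T)\cup N(T)=[1,6]$, more than half of $S=[1,10]$. The rest of $H$ is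 the subset $\{8,9\}$ of the free set $[7,10]$.
\end{example}

The lemma already gives the sharp rate on the line. Fix $P\ge2$, put $\theta=P$, $K=P^2$, $\ell=1$, and let $g>K$. Let $G$ be the set of the $K$ largest gaps; then $\tau\ge2$ and $\omega<2g$. Apply Lemma~\ref{lem:finger} with $X=X'=H$, and put $M=L(T)\cup N(T)\subseteq H$ and $S=[1,\tau)$. A point of $M$ is counted at most twice in $|L(T)|+|N(T)|$, so $|S|\le2|M|+1+2g/P$. As $H\subseteq G\cup S$, at most $K$ points of $M$ lie outside $S$, and $|S\setminus M|\le|M|+s$ with $s=1+P^2+2g/P$. Given $(G,T)$, the set $H$ is determined by $Y=H\cap(S\setminus M)$, which has at most $g-|M|$ elements. By \eqref{eq:small} and Lemma~\ref{lem:free},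
\[
n_{g,1}\le(2g)^{P^2}\,(eP)^{2g/P}\,2^{s}\,\varphi^g .
\]
So $\limsup n_{g,1}^{1/g}\le(2eP)^{2/P}\varphi$ for every $P$, and $P\to\infty$ gives $\limsup n_{g,1}^{1/g}\le\varphi$. The choice $K=\theta^2$ balances the two losses: the fingerprint occupies a fraction $1/\theta$ of the interval, and part (a) loses a fraction $\theta/K$.

\section{Certificates in higher dimensions}\label{sec:cert}

Let $d\ge2$. For large $g$ put
\[
P=\Bigl\lfloor\frac{\log g}{20d\log\log g}\Bigr\rfloor\ge2,\qquad\theta=P,\qquad K=P^2,\qquad Q=P^4 .
\]
Since $\log P\le\log\log g$, we have $Q^{Pd}=e^{4dP\log P}\le g^{1/5}\le g/P$. Let $\mathcal{J}$ be the family of the $q-1$ nonempty subsets of $\{1,\dots,d\}$, and let $c=(d+q)C+1$.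

\begin{proposition}\label{prop:cert}
Let $g$ be large. To each gap set $H$ of genus $g$ one can assign subsets $E$ and $\mathbf{T}_J$ $(J\in\mathcal{J})$ of $U$, each of size at most $cg/P$, and finite sets $M$ and $S$, such that
\begin{enumerate}
\item[(i)] $M\subseteq H\subseteq E\cup S$;
\item[(ii)] $|S|\le q|M|+cg/P$;
\item[(iii)] $M$ and $S$ depend only on the certificate $\bigl(U,E,(\mathbf{T}_J)_{J\in\mathcal{J}}\bigr)$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:sharp} from Proposition~\ref{prop:cert}]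
Implied constants depend only on $d$. We first count certificates. By Lemmas~\ref{lem:U} and~\ref{lem:downsets} there are $\exp\bigl(O(g^{1-\delta_d}\log g)\bigr)$ choices for $U$, and $g^{1-\delta_d}\log g\le g/P$ for large $g$ because $P\le\log g$. Given $U$, the other entries are $q$ subsets of size at most $cg/P$ of a set of size at most $Cg$. By \eqref{eq:small} with $N=Cg$ and $y=cg/P\le N$, each can be chosen in at most $(eCP/c)^{cg/P}$ ways. So there are $e^{O(g\log P/P)}$ certificates.

Fix a certificate that occurs, with its sets $M$ and $S$, and let $m=|M|$. By (i), $M\setminus S\subseteq E$, so by (ii)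
\[
|S\setminus M|=|S|-|M|+|M\setminus S|\le(q-1)m+2cg/P .
\]
A gap set $H$ with this certificate equals $M\cup(H\cap E)\cup Y$ with $Y=H\cap(S\setminus M)$, by (i). There are at most $2^{cg/P}$ choices for $H\cap E$. Since $Y$ and $M$ are disjoint subsets of $H$, we have $|Y|\le g-m$, and Lemma~\ref{lem:free} leaves at most $2^{2cg/P}r^g$ choices for $Y$. Altogether $n_{g,d}\le r^ge^{O(g\log P/P)}$. For large $g$ we have $P\ge\log g/(40d\log\log g)$, so $\log P/P\le40d(\log\log g)^2/\log g$. This is the upper bound. It gives $\limsup n_{g,d}^{1/g}\le r$; Proposition~\ref{prop:lower} (or \eqref{eq:known}) gives the limit, and Lemma~\ref{lem:growth} its growth in $d$.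
\end{proof}

\subsection*{Two difficulties}
We shall apply Lemma~\ref{lem:finger} along lines parallel to a coordinate axis, which we call rows. If a row has transverse position $w$ and $w=u+v$, then by \eqref{eq:star} the largest gaps in row $w$ force gaps in rows $u$ and $v$. We take $u=\lfloor w/2\rfloor$ and $v=\lceil w/2\rceil$, so that each row receives forced gaps from few rows $w$.

The first difficulty is that revealing $K$ gaps in a row is affordable only if the row meets $U$ in many more than $K$ points, and $U$ may be long in different directions in different places; think of the union of thin boxes along the coordinate axes. The direction of the row through a point must be one in which the point has a large coordinate. This creates the second difficulty: the forced sets obtained from different directions must be disjoint. If $|S_1|\le q|M_1|$ and $|S_2|\le q|M_2|$ but $M_1=M_2$, we learn only $|S_1\cup S_2|\le2q|M_1\cup M_2|$. We therefore classify points by the set $J$ of their coordinates that are at least a threshold $\ell$, and arrange that class $J$ forces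 gaps only in class $J$. Halving keeps a small coordinate small, and it keeps a large coordinate large if that coordinate is well above $\ell$. So we choose $\ell$ such that few points of $U$ have a coordinate just above $\ell$, and discard those points. See Figure~\ref{fig:regions}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!25] (0,0) rectangle (2.6,2.6);
\fill[gray!25] (1.2,2.6) rectangle (2.6,6);
\fill[gray!25] (2.6,1.2) rectangle (8,2.6);
\draw[->] (0,0) -- (8.3,0) node[right] {$x_1$};
\draw[->] (0,0) -- (0,6.3) node[above] {$x_2$};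
\draw[thick] (1.2,0) node[below] {$\ell$} -- (1.2,6);
\draw[thick] (0,1.2) node[left] {$\ell$} -- (8,1.2);
\node[below] at (2.6,0) {$Q\ell$};
\node[left] at (0,2.6) {$Q\ell$};
\draw[<->] (2.7,0.3) -- (7.4,0.3);
\node at (5,0.75) {$R'_{\{1\}}$};
\draw[<->] (0.2,2.7) -- (0.2,5.7);
\node at (0.72,4.2) {$R'_{\{2\}}$};
\draw[<->] (2.7,4.6) -- (7.4,4.6) node[midway,above] {row $w$};
\node at (5,3.5) {$R'_{\{1,2\}}$};
\draw[dashed,thick] (1.2,2.3) -- (6.2,2.3);
\node at (5,1.8) {rows $\lfloor w/2\rfloor,\lceil w/2\rceil$};
\end{tikzpicture}
\caption{The partition of $\mathbb{N}_0^2$ (not to scale). The thick lines $x_1=\ell$ and $x_2=\ell$ cut out four regions $R_J$. Points in the gray zone are discarded; the white parts are the cores $R'_J$, and the arrows show the direction of the rows in each core. A row in the core $R'_{\{1,2\}}$ forces gaps on the dashed rows at half its height, which may leave the core but stay in $R_{\{1,2\}}$.}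
\label{fig:regions}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:cert}]
\emph{Step 1: the scale.} The intervals $[Q^\kappa,Q^{\kappa+1})$, $1\le\kappa\le P$, are disjoint, so the $d$ coordinates of a point meet at most $d$ of them. Hence for some $\kappa$ at most $d|U|/P$ points of $U$ have a coordinate in $[Q^\kappa,Q^{\kappa+1})$. Take the least such $\kappa$ and put $\ell=Q^\kappa$; it depends only on $U$ (and $g$). For $J\subseteq\{1,\dots,d\}$ let
\[
R_J=\{x:\ x_j\ge\ell\iff j\in J\},\qquad R'_J=\{x\in R_J:\ x_j\ge Q\ell\text{ for all }j\in J\}.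
\]
The regions $R_J$ partition $\mathbb{N}_0^d$. Let $E_0$ be the set of points of $U$ outside the cores $R'_J$, $J\in\mathcal{J}$. Such a point has a coordinate in $[\ell,Q\ell)$ or lies in $R_\emptyset=[0,\ell)^d$, so by Lemma~\ref{lem:U}
\begin{equation}\label{eq:E0}
|E_0|\le dCg/P+Q^{Pd}\le(dC+1)g/P .
\end{equation}

\emph{Step 2: rows, and the sets $E$ and $S$.} Fix $J\in\mathcal{J}$ and let $i=\min J$. Write points as $x=(w,t)$ with $t=x_i$ and $w$ the vector of the other $d-1$ coordinates; \emph{row $w$} is the set of all $(w,t)$, $t\in\mathbb{N}_0$. If $(w,t)\in H$, then $(w,0),\dots,(w,t)\in U$. Distinct rows are disjoint, so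
\begin{equation}\label{eq:rows}
\sum_{w\in W}t_w\le|U|\le Cg\qquad\text{whenever }(w,t_w)\in H\text{ for all }w\in W .
\end{equation}
Call $w$ \emph{admissible} if $w_j<\ell$ for $j\notin J$ and $w_j\ge Q\ell$ for $j\in J\setminus\{i\}$. Thus $(w,t)\in R'_J$ if and only if $w$ is admissible and $t\ge Q\ell$. For admissible $w$ let $H_w=\{t\ge Q\ell:(w,t)\in H\}$, and let $G_w$ be the set of the $K$ largest elements of $H_w$ if $|H_w|\ge K$, and $G_w=H_w$ otherwise. Let $W_J$ be the set of admissible $w$ with $|G_w|=K$, and for $w\in W_J$ let $\tau_w=\min G_w$ and $\omega_w=\max G_w$. Put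
\[
E_J=\{(w,t):\ w\text{ admissible},\ t\in G_w\},\qquad S_J=\{(w,t):\ w\in W_J,\ Q\ell\le t<\tau_w\}.
\]
Both sets lie in $R'_J$, and $H\cap R'_J\subseteq E_J\cup S_J$: if $t\in H_w\setminus G_w$, then $w\in W_J$ and $t<\tau_w$. By \eqref{eq:rows} with $t_w\ge Q\ell\ge Q$, at most $Cg/Q$ admissible $w$ have $H_w\ne\emptyset$, so $|E_J|\le KCg/Q\le Cg/P$. Define
\[
E=(H\cap E_0)\cup\bigcup_{J\in\mathcal{J}}E_J,\qquad S=\bigcup_{J\in\mathcal{J}}S_J .
\]
Then $E\subseteq H\subseteq U$, $H\subseteq E\cup S$, and $|E|\le cg/P$ by \eqref{eq:E0}.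

\emph{Step 3: fingerprints, and the set $M$.} Fix $J\in\mathcal{J}$ and $w\in W_J$, and let $u=\lfloor w/2\rfloor$, $v=\lceil w/2\rceil$ coordinatewise, so that $u+v=w$. Let $X=\{s:(u,s)\in H\}$ and $X'=\{s:(v,s)\in H\}$. If $a+b\in G_w$, then $(u,a)+(v,b)=(w,a+b)\in H$, so $a\in X$ or $b\in X'$ by \eqref{eq:star}. Also $\tau_w\ge Q\ell\ge2\ell$. Lemma~\ref{lem:finger} with $G=G_w$ gives a set $T_w\subseteq[\ell,\omega_w-\ell]$ with $|T_w|\le\tau_w/P$, and sets $L_w=L(T_w)\subseteq X$ and $N_w=N(T_w)\subseteq X'$, contained in $[\ell,\infty)$, with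
\begin{equation}\label{eq:LN}
|L_w|+|N_w|\ge\tau_w-2\ell-\omega_w/P .
\end{equation}
Put
\[
M_J=\bigcup_{w\in W_J}\Bigl(\bigl(\{\lfloor w/2\rfloor\}\times L_w\bigr)\cup\bigl(\{\lceil w/2\rceil\}\times N_w\bigr)\Bigr),\qquad\mathbf{T}_J=\{(w,a):\ w\in W_J,\ a\in T_w\},
\]
and $M=\bigcup_{J\in\mathcal{J}}M_J$. Then $M\subseteq H$, which completes (i). Since $(w,a)\le(w,\omega_w)\in H$ for $a\in T_w$, we have $\mathbf{T}_J\subseteq U$, and $|\mathbf{T}_J|\le\sum_{w\in W_J}\tau_w/P\le Cg/P$ by \eqref{eq:rows}.

\emph{Step 4: comparing $|S|$ and $|M|$.} First, $M_J\subseteq R_J$. Indeed, for $j\notin J$ we have $u_j,v_j\le w_j<\ell$; for $j\in J\setminus\{i\}$ we have $u_j,v_j\ge\lfloor Q\ell/2\rfloor\ge\ell$; and the $i$th coordinate is at least $\ell$ by the cutoff in Lemma~\ref{lem:finger}. Hence the sets $M_J$ are disjoint and $|M|=\sum_J|M_J|$.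

Next, fix $J$ and a point $(y,s)\in M_J$. The equation $\lfloor w/2\rfloor=y$ forces $w_j\in\{2y_j,2y_j+1\}$ for each of the $d-1$ coordinates, and $\lceil w/2\rceil=y$ forces $w_j\in\{2y_j-1,2y_j\}$. So $(y,s)$ belongs to at most $2^{d-1}+2^{d-1}=q$ of the sets in the union defining $M_J$, and $\sum_{w\in W_J}(|L_w|+|N_w|)\le q|M_J|$. With \eqref{eq:LN} and \eqref{eq:rows},
\[
|S_J|=\sum_{w\in W_J}(\tau_w-Q\ell)\le\sum_{w\in W_J}(\tau_w-2\ell)\le q|M_J|+\frac1P\sum_{w\in W_J}\omega_w\le q|M_J|+\frac{Cg}{P}.
\]
Summing over the $q-1$ sets $J$ gives (ii).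

\emph{Step 5: reading the certificate.} From $U$ we obtain $\ell$ and the cores. The cores are disjoint from each other and from $E_0$, so $E\cap R'_J=E_J$. The rows of $E_J$ are the sets $G_w$, and $W_J$ is the set of rows with exactly $K$ points. This determines $S_J$. The rows of $\mathbf{T}_J$ are the sets $T_w$, and $L_w$, $N_w$ depend only on $\ell,P,G_w,T_w$. This determines $M_J$, and (iii) holds.
\end{proof}

\begin{remark}
The factor $q=2^d$ in Step 4 is the product of $2^{d-1}$, from halving the transverse coordinates, and $2$, from the two sides of the bipartite graph; it matches the ratio $|\Delta_{2n}|/|\Delta_n|\to2^d$ in the two-layer construction. Closure under addition enters the upper bound only twice: through \eqref{eq:half} in Lemma~\ref{lem:U}, and in Step 3. The shape of the error term comes from Step 1. The pigeonhole argument needs $P$ scales of ratio $Q=P^4$ to discard only $O(g/P)$ points, the cube $[0,\ell)^d$ must also be discarded, and keeping $Q^{Pd}$ below a small power of $g$ requires $P\log P=O(\log g)$. Recording sets of size $O(g/P)$ then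 costs a factor $e^{O(g\log P/P)}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HLP}
Hardy, Littlewood, and P\'olya, \emph{Inequalities}.

\bibitem{Li}
Sean Li, \emph{On the number of generalized numerical semigroups}, arXiv:2212.13740 (2022).

\end{thebibliography}
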